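# Rounding fractional overlays: the integral cut distance is within a constant factor of the cut distance

## 1. Are the two cut distances equal? One and two vertices

A weighted graph $G$ on the vertex set $[v]=\{1,\dots,v\}$, with unit node weights, is for us a real symmetric matrix $(\beta_{ij})$; diagonal entries are allowed. It has a step function $W^G:[0,1]^2\to\mathbb R$, equal to $\beta_{ij}$ on $I_i\times I_j$ with $I_i=((i-1)/v,\,i/v]$. For a bounded measurable symmetric $W$ on $[0,1]^2$ the cut norm is
$$\|W\|_\square=\sup_{S,T\subseteq[0,1]}\Big|\int_{S\times T}W\Big| ,$$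
the supremum over measurable sets. A constant function $c$ has cut norm $|c|$. For a measure-preserving bijection $\sigma$ of $[0,1]$ put $W^\sigma(x,y)=W(\sigma(x),\sigma(y))$. For two graphs on $[v]$ we compare
$$d_\square(G_1,G_2)=\|W^{G_1}-W^{G_2}\|_\square,\qquad \delta_\square(G_1,G_2)=\inf_\sigma\|W^{G_1}-(W^{G_2})^\sigma\|_\square,\qquad \hat\delta_\square(G_1,G_2)=\min_{G_1'}d_\square(G_1',G_2),$$
where $G_1'$ runs over the reorderings of $G_1$. So $\hat\delta_\square$ allows only relabelings of vertices, while $\delta_\square$ may split a vertex and lay its parts over several vertices of the other graph. A reordering is induced by a bijection $\sigma$ that permutes the intervals $I_i$, hence $\delta_\square\le\hat\delta_\square$.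

The question, taken from the paper of Borgs, Chayes, Cohn and Zhao, "An $L^p$ theory of sparse graph convergence I" (arXiv:1401.2906), is whether $\hat\delta_\square=O(\delta_\square)$ with an absolute constant, for edge weights in $[-1,1]$. The problem comes with two known estimates: $\hat\delta_\square\le\delta_\square+34/\sqrt{\log v}$ (a theorem attributed to Alon), and $\hat\delta_\square\le32\,\delta_\square^{1/67}$.

**Fractional overlays.** First we make the problem finite. A bijection $\sigma$ defines the matrix $X_{iu}=v\,|I_i\cap\sigma^{-1}(I_u)|$, where $|\cdot|$ is Lebesgue measure; it is doubly stochastic (nonnegative, all row and column sums $1$). A doubly stochastic matrix is called a *fractional overlay*. Every one arises from some $\sigma$: cut each $I_i$ into consecutive half-open intervals $J_{iu}$ of length $X_{iu}/v$, cut each $I_u$ into consecutive half-open intervals $J'_{iu}$ of the same lengths, and let $\sigma$ translate $J_{iu}$ onto $J'_{iu}$ and fix $0$. For a fractional overlay $X$ define its cost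
$$\operatorname{cost}(X)=\sup_{T,S:[v]^2\to[0,1]}\Big|\sum_{i,u,j,w}\frac{X_{iu}}v\frac{X_{jw}}v\,T_{iu}S_{jw}\big(\beta^{(1)}_{ij}-\beta^{(2)}_{uw}\big)\Big| .\tag{1}$$

If $X$ comes from $\sigma$, then $\operatorname{cost}(X)=\|W^{G_1}-(W^{G_2})^\sigma\|_\square$. Indeed, this difference is constant, equal to $\beta^{(1)}_{ij}-\beta^{(2)}_{uw}$, on the product of the cells $I_i\cap\sigma^{-1}(I_u)$ and $I_j\cap\sigma^{-1}(I_w)$. So $\int_{S\times T}$ depends only on the fractions of each cell covered by $S$ and by $T$, all fractions in $[0,1]$ occur, and the dependence is bilinear. Two further consequences of bilinearity will be used. A function that is affine in each coordinate takes its extremes over a cube at vertices, so the supremum in (1) is the same over $\{0,1\}$-valued $T,S$. And if $T,S$ take values in $[-1,1]$, then writing $T=T^+-T^-$, $S=S^+-S^-$ gives four terms, so the sum in (1) is bounded by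
$$4\operatorname{cost}(X)\qquad\text{for } T,S:[v]^2\to[-1,1].\tag{2}$$

When $X$ is the matrix of a permutation $\pi$ ($X_{iu}=1$ iff $u=\pi(i)$), the cost is
$$\operatorname{cost}(\pi)=\frac1{v^2}\max_{f,g:[v]\to\{0,1\}}\Big|\sum_{i,j}f(i)g(j)\big(\beta^{(1)}_{ij}-\beta^{(2)}_{\pi(i)\pi(j)}\big)\Big| ,\tag{3}$$
which is $d_\square(G_1',G_2)$ for the reordering that moves $i$ to $\pi(i)$. So $\delta_\square=\inf_X\operatorname{cost}(X)$ and $\hat\delta_\square=\min_\pi\operatorname{cost}(\pi)$.

By Birkhoff's theorem the permutation matrices are exactly the extreme points of the set of doubly stochastic matrices. So the first guess is that nothing is gained by splitting vertices: $\hat\delta_\square=\delta_\square$.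

The guess survives the easiest tests. For $v=1$ there is only one overlay, and both distances are $|\beta^{(1)}_{11}-\beta^{(2)}_{11}|$. If all entries of $\beta^{(2)}$ equal $c$, then $(W^{G_2})^\sigma=c$ for every $\sigma$, and both distances are $\|W^{G_1}-c\|_\square$. It fails for two vertices.

**Proposition 1.** Let $v=2$, $\beta^{(1)}=\begin{pmatrix}1&0\\0&1\end{pmatrix}$, $\beta^{(2)}=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Then $\hat\delta_\square=\frac14$ and $\delta_\square\le\frac18$.

*Proof.* Both matrices are unchanged by reordering, and $\beta^{(1)}-\beta^{(2)}=\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$. For any set of rows and any set of columns the sum of the selected entries is at most $1$ in absolute value, with equality for one cell, so $\hat\delta_\square=\frac14\cdot1$.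

The doubly stochastic $2\times2$ matrices are $X_\theta=\begin{pmatrix}1-\theta&\theta\\\theta&1-\theta\end{pmatrix}$ with $0\le\theta\le1$. Encode $i$ by a sign $s_1$ and $u$ by a sign $s_2$. Under the probability weights $X_{iu}/2$, the pairs $(1,1),(-1,-1)$ have probability $\frac{1-\theta}2$ each, and $(1,-1),(-1,1)$ have $\frac\theta2$ each. Since $1_{i=j}=\frac12(1+s_1s_1')$ and $1_{u\ne w}=\frac12(1-s_2s_2')$,
$$\beta^{(1)}_{ij}-\beta^{(2)}_{uw}=1_{i=j}-1_{u\neq w}=\tfrac12(s_1s_1'+s_2s_2').$$
Hence $\operatorname{cost}(X_\theta)=\sup\frac12|\langle F,F'\rangle|$, where $F=(\mathbb E fs_1,\mathbb E fs_2)$ with $f:\{\pm1\}^2\to[0,1]$, and $F'$ is of the same form. By Cauchy–Schwarz, with $F'=F$ allowed, this is $\frac12\sup|F|^2$, and the convex function $|F|^2$ of $f$ is maximal at an indicator. One point gives $\frac12(1-\theta)^2$ or $\frac12\theta^2$. Two points sharing a coordinate give, up to order and sign, $F=(\frac12,\frac{1-2\theta}2)$, so $|F|^2=\frac14+\frac{(1-2\theta)^2}4=\frac12(1-2\theta+2\theta^2)$. Two opposite points give $0$.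 As $\mathbb Es_1=\mathbb Es_2=0$, three points give the same as the missing point, and four give $0$. The largest value is $\frac12(1-2\theta+2\theta^2)=\frac12\big((1-\theta)^2+\theta^2\big)$, so
$$\operatorname{cost}(X_\theta)=\tfrac14(1-2\theta+2\theta^2).$$
At $\theta=\frac12$ this is $\frac18$. $\square$

The formula gives $\frac14$ at both permutations $\theta=0,1$ and its minimum $\frac18$ in the middle, so in this example $\delta_\square=\frac18$ exactly. This shows what was wrong with the guess: $X$ enters the cost twice, the cost is a supremum of absolute values of quadratic functions of $X$, and such a function need not be minimal at an extreme point. Equality is false, but a constant factor survives.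

**Theorem 2.** There is an absolute constant $C$ such that for every $v$ and all real symmetric $v\times v$ matrices $\beta^{(1)},\beta^{(2)}$ (no bound on the entries is needed)
$$\delta_\square(G_1,G_2)\le\hat\delta_\square(G_1,G_2)\le C\,\delta_\square(G_1,G_2).$$
More precisely, for every fractional overlay $X$ there is a permutation $\pi$ with $\operatorname{cost}(\pi)\le C\operatorname{cost}(X)$.

In particular the answer to the question is yes. By Proposition 1 the optimal constant is at least $2$.

## 2. The row problem, and what independent rounding loses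

Since $X$ appears twice in (1), we first round it in one place only. Fix a finite probability space $(\Omega,\nu)$ and functions $\alpha_i,\gamma_u:\Omega\to\mathbb R$ for $i,u\in[v]$. In the application $\Omega$ is the set of pairs $(j,w)$ with weights $X_{jw}/v$, and $\alpha_i(j,w)=\beta^{(1)}_{ij}$, $\gamma_u(j,w)=\beta^{(2)}_{uw}$. For $S:\Omega\to[-1,1]$ put
$$\varphi_S(i)=\sum_\omega\nu(\omega)S(\omega)\alpha_i(\omega),\qquad \varphi_S(u)=\sum_\omega\nu(\omega)S(\omega)\gamma_u(\omega),$$
where $i$ lies in one copy $A$ of $[v]$ and $u$ in a disjoint copy $B$. The row cost of $X$ is $\sup_S\frac1v\sum_{i,u}X_{iu}|\varphi_S(i)-\varphi_S(u)|$. We want a permutation whose row cost is at most a constant times that of $X$.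

The sensible first try is to write $X$ as a convex combination of permutations and to pick one at random. For each *fixed* $S$ this is perfect: the expected value of $\frac1v\sum_i|\varphi_S(i)-\varphi_S(\pi(i))|$ is exactly $\frac1v\sum X_{iu}|\varphi_S(i)-\varphi_S(u)|$. But $S$ is chosen after $\pi$.

**Example (blocks with a small cross weight).** Let $v=2N$, with vertices $(q,1),(q,2)$ for $q\in[N]$, on both sides. Let $X$ be block diagonal with blocks $\begin{pmatrix}1-\varepsilon&\varepsilon\\\varepsilon&1-\varepsilon\end{pmatrix}$. Take $\Omega=\{\pm1\}^N$ with the uniform measure, $\alpha_{(q,1)}(\omega)=\gamma_{(q,1)}(\omega)=\omega_q$ and $\alpha_{(q,2)}=\gamma_{(q,2)}=0$. For $M\subseteq[N]$ with $|M|=m$,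
$$\sup_S\sum_{q\in M}|\mathbb E S\omega_q|=\sup_{\tau\in\{\pm1\}^M}\sup_S\mathbb E\,S\sum_{q\in M}\tau_q\omega_q=\sup_\tau\mathbb E\Big|\sum_{q\in M}\tau_q\omega_q\Big|=\mathbb E\Big|\sum_{q\in M}\omega_q\Big|=:r_m .$$
With $Z=\sum_{q\in M}\omega_q$ we have $\mathbb EZ^2=m$ and $\mathbb EZ^4=3m^2-2m\le3m^2$. So $r_m\le\sqrt m$, and by Hölder, $\mathbb EZ^2\le(\mathbb E|Z|)^{2/3}(\mathbb EZ^4)^{1/3}$, so $r_m\ge\sqrt{m/3}$. The row cost of $X$ is $\frac1{2N}\cdot2\varepsilon\,r_N\le\varepsilon/\sqrt N$. Now round each block independently, swapping with probability $\varepsilon$. If $m$ blocks are swapped, the row cost is $\frac1{2N}\cdot2r_m\ge\frac1N\sqrt{m/3}$. By Chebyshev, $m\ge\varepsilon N/2$ with probability at least $1-\frac4{\varepsilon N}$, and then the ratio of the two costs is at least $1/\sqrt{6\varepsilon}$. This is unbounded as $\varepsilon\to0$ (with $\varepsilon N$ large).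

Yet the identity permutation has row cost $0$ here. So the permutation must be chosen with all $S$ in view at once, and we need a description of all $\varphi_S$ simultaneously that we can work with.

## 3. A quadratic certificate, and the reduction to one rounding theorem

Grothendieck's inequality replaces the supremum over $S$ by one quadratic form. For $e=ab$ with $a\in A$, $b\in B$ write $\Delta_e\varphi=\varphi(a)-\varphi(b)$, and write $X_e=X_{ab}$.

**Fact A (Grothendieck's inequality, factorization form; e.g. Pisier, Bull. AMS 2012).** If $M$ is a real matrix with $|T^\top MS|\le\zeta$ for all $T,S$ with entries in $[-1,1]$, then there are probability vectors $t,s$ with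
$$|T^\top MS|\le K_G\,\zeta\,\Big(\sum_et_eT_e^2\Big)^{1/2}\Big(\sum_\omega s_\omega S_\omega^2\Big)^{1/2}\qquad\text{for all real }T,S .$$

**Theorem 3.** There is an absolute constant $C_*$ such that the following holds. Let $|A|=|B|=n$, $A\cap B=\emptyset$, let $X=(X_{ab})$ be doubly stochastic on $A\times B$, and let $p_e>0$ for $e\in\operatorname{supp}X$. Then there is a bijection $\pi:A\to B$ such that for all $\varphi:A\cup B\to\mathbb R$
$$\sum_{a\in A}|\varphi(a)-\varphi(\pi(a))|\le C_*\Big(\sum_eX_ep_e\Big)^{1/2}\Big(\sum_e\frac{X_e}{p_e}(\Delta_e\varphi)^2\Big)^{1/2}.\tag{4}$$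

Note that with $X$ itself on the left, Cauchy–Schwarz gives $\sum_eX_e|\Delta_e\varphi|\le(\sum X_ep_e)^{1/2}(\sum\frac{X_e}{p_e}(\Delta_e\varphi)^2)^{1/2}$. So (4) says that one permutation satisfies, up to a constant, the same bound for all $\varphi$.

**Lemma 4 (row rounding).** Let $C_1=\sqrt2\,C_*K_G$. Let $X$ be doubly stochastic on $[v]\times[v]$, $(\Omega,\nu)$ a finite probability space, and $\alpha_i,\gamma_u:\Omega\to\mathbb R$. Suppose that for all $T:[v]^2\to[-1,1]$ and $S:\Omega\to[-1,1]$
$$\Big|\sum_{i,u}\tfrac{X_{iu}}vT_{iu}\sum_\omega\nu(\omega)S(\omega)(\alpha_i(\omega)-\gamma_u(\omega))\Big|\le\zeta .$$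
Then there is a permutation $\pi$ with $\frac1v\sum_i\big|\sum_\omega\nu(\omega)S(\omega)(\alpha_i(\omega)-\gamma_{\pi(i)}(\omega))\big|\le C_1\zeta$ for all $S:\Omega\to[-1,1]$.

*Proof, given Theorem 3.* Let $M_{e,\omega}=\frac{X_{iu}}v\nu(\omega)(\alpha_i(\omega)-\gamma_u(\omega))$ for $e=(i,u)\in\operatorname{supp}X$ and $\omega\in\Omega$. Then $(MS)_e=\frac{X_e}v\Delta_e\varphi_S$, with $\varphi_S$ as in Section 2. Take $t,s$ from Fact A, and let $S$ have values in $[-1,1]$, so that $\sum s_\omega S_\omega^2\le1$.

If $t_e=0$, taking $T$ to be the indicator of $e$ in Fact A shows $(MS)_e=0$. Taking $T_e=(MS)_e/t_e$ where $t_e>0$ and $T_e=0$ elsewhere, Fact A reads $\Sigma\le K_G\zeta\,\Sigma^{1/2}$ with $\Sigma=\sum_{t_e>0}(MS)_e^2/t_e$, so $\Sigma\le K_G^2\zeta^2$.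

To have positive weights, put $t'_e=\frac12(t_e+X_e/v)$, a probability vector on $\operatorname{supp}X$, and $p_e=t'_e/X_e>0$. Then $\sum_eX_ep_e=1$, and since $t'_e\ge t_e/2$,
$$2K_G^2\zeta^2\ge\sum_e\frac{(MS)_e^2}{t'_e}=\frac1{v^2}\sum_e\frac{X_e}{p_e}(\Delta_e\varphi_S)^2 .$$
The numbers $p_e$ do not depend on $S$. So Theorem 3 gives one $\pi$ with $\sum_i|\varphi_S(i)-\varphi_S(\pi(i))|\le C_*\cdot1\cdot\sqrt2K_G\zeta v$ for all $S$. Divide by $v$. $\square$

*Proof of Theorem 2, given Theorem 3.* We saw $\delta_\square\le\hat\delta_\square$. Let $X$ be a fractional overlay and $\eta=\operatorname{cost}(X)$.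

**Step 1: round the rows.** Apply Lemma 4 with $\Omega=\operatorname{supp}X$, $\nu(j,w)=X_{jw}/v$, $\alpha_i(j,w)=\beta^{(1)}_{ij}$, $\gamma_u(j,w)=\beta^{(2)}_{uw}$. Its hypothesis holds with $\zeta=4\eta$ by (2). So there is $\pi$ such that for all $S:\Omega\to[-1,1]$
$$\frac1v\sum_i\Big|\sum_{j,w}\tfrac{X_{jw}}vS(j,w)\big(\beta^{(1)}_{ij}-\beta^{(2)}_{\pi(i)w}\big)\Big|\le4C_1\eta .\tag{5}$$

**Step 2: use the same $\pi$ for the columns.** A second application of Lemma 4 would produce another permutation, so we compare in three moves instead. Let $f,g:[v]\to\{0,1\}$. Since $\sum_{i'}X_{i'\pi(i)}=1=\sum_wX_{jw}$,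
$$\frac1{v^2}\sum_{i,j}f(i)g(j)\big(\beta^{(1)}_{ij}-\beta^{(2)}_{\pi(i)\pi(j)}\big)=\frac1{v^2}\sum_{i,j,i',w}f(i)g(j)X_{i'\pi(i)}X_{jw}\,[\,b_1+b_2+b_3\,],$$
$$b_1=\beta^{(1)}_{ij}-\beta^{(2)}_{\pi(i)w},\qquad b_2=\beta^{(2)}_{\pi(i)w}-\beta^{(1)}_{i'j},\qquad b_3=\beta^{(1)}_{i'j}-\beta^{(2)}_{\pi(i)\pi(j)} .$$
In the $b_1$ part the sum over $i'$ gives $1$, leaving $\frac1v\sum_if(i)\sum_{j,w}\frac{X_{jw}}vg(j)b_1$, at most $4C_1\eta$ in absolute value by (5) with $S(j,w)=g(j)$.

In the $b_2$ part substitute $u=\pi(i)$. It becomes $-\sum\frac{X_{i'u}}v\frac{X_{jw}}vf(\pi^{-1}(u))\,g(j)\,(\beta^{(1)}_{i'j}-\beta^{(2)}_{uw})$, at most $\eta$ in absolute value by (1).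

In the $b_3$ part the sum over $w$ gives $1$. With $u=\pi(i)$ and the symmetry of both matrices it equals $\frac1v\sum_jg(j)\sum_{i',u}\frac{X_{i'u}}vf(\pi^{-1}(u))\big(\beta^{(1)}_{ji'}-\beta^{(2)}_{\pi(j)u}\big)$. This is again at most $4C_1\eta$ in absolute value by (5), with the row index called $j$ and $S(i',u)=f(\pi^{-1}(u))$.

By (3), $\operatorname{cost}(\pi)\le(8C_1+1)\eta$. Taking the infimum over $X$ gives $\hat\delta_\square\le(8C_1+1)\delta_\square$. $\square$

It remains to prove Theorem 3.

## 4. Rounding an electrical flow on a sparse network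

A bijection can be read off from an integral flow that sends one unit out of each $a\in A$ and one unit into each $b\in B$. So we look for a good flow and round it. Here are the facts about flows and networks that we use. Graphs are finite, parallel edges are allowed, and each edge is given an arbitrary direction so that a flow is a signed number on each edge; the divergence of a flow at a vertex is the net amount leaving it.

**Fact B (feasibility; Gale, max-flow min-cut).** In an undirected multigraph with capacities $y_k$ and a supply function $b$ with total $0$, there is a flow $f$ with divergence $b$ and $|f_k|\le y_k$ iff $b(W)\le y(\delta W)$ for all vertex sets $W$, where $\delta W$ is the set of edges with exactly one end in $W$.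

**Fact C (integrality and paths).** If a flow $y$ has integral divergence, there is an integral flow $y'$ with the same divergence and $\lfloor y_c\rfloor\le y'_c\le\lceil y_c\rceil$. Every flow is a positive combination of cycles and of paths from vertices of positive to vertices of negative divergence, all following the direction of the flow. So the paths through an edge $k$ have total weight at most $|f_k|$, and the paths starting (ending) at a vertex have total weight equal to its supply (demand). For an integral flow the paths can be taken with weight $1$.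

A *network* is a connected graph with conductances $c_e>0$, or resistances $r_e=1/c_e$. Its Laplacian is $(L\varphi)(x)=\sum_wc_{xw}(\varphi(x)-\varphi(w))$, and the effective resistance is $R(x,y)=(e_x-e_y)^\top L^+(e_x-e_y)$, where $L^+$ is the pseudoinverse. For instance, resistances in series add, and two edges $r,r'$ in parallel give $rr'/(r+r')$.

**Fact D (Thomson, Dirichlet, Rayleigh).** $R(x,y)$ is the minimum of $\sum r_ef_e^2$ over unit flows from $x$ to $y$, and equals $\sup_\varphi(\varphi(x)-\varphi(y))^2/\sum_e(\Delta_e\varphi)^2/r_e$. In particular it does not decrease when resistances increase. More generally, on a graph with components $V_1,V_2,\dots$ and for $\chi$ with sum $0$ on each component,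
$$\min_{\operatorname{div}y=\chi}\sum_cr_cy_c^2=\sup_\varphi\Big[2\langle\chi,\varphi\rangle-\sum_c\frac{(\Delta_c\varphi)^2}{r_c}\Big].\tag{6}$$
For (6): $2\langle\chi,\varphi\rangle=2\sum_cy_c\Delta_c\varphi\le\sum_cr_cy_c^2+\sum_c(\Delta_c\varphi)^2/r_c$ for every $y,\varphi$, with equality when $L\varphi=\chi$ and $y_c=\Delta_c\varphi/r_c$.

The next lemma shows what would suffice for Theorem 3: a network with few edges and the right energy.

**Lemma 5 (rounding on a sparse network).** Let $V=A\cup B$ be partitioned into blocks. Let $Y$ be nonnegative weights on $A\times B$ with total weight $1$ at every vertex, whose support joins only vertices of the same block and connects each block. Let $\tilde p_e>0$ for $e\in\operatorname{supp}Y$, and put $Q=\sum_eY_e\tilde p_e$ and $\mathcal E(\varphi)=\sum_e\frac{Y_e}{\tilde p_e}(\Delta_e\varphi)^2$. Suppose $D\ge1$ and there are integers $g_e\ge0$ such that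
$$\frac D2\mathcal E(\varphi)\le\sum_eg_e\frac{(\Delta_e\varphi)^2}{\tilde p_e}\le2D\,\mathcal E(\varphi)\ \text{ for all }\varphi,\qquad\sum_eg_e\tilde p_e\le2DQ .\tag{7}$$
Then there is a bijection $\pi:A\to B$ with $\sum_a|\varphi(a)-\varphi(\pi(a))|\le4D\sqrt{Q\,\mathcal E(\varphi)}$ for all $\varphi$.

*Proof.* **Step 1: a flow of small energy.** Let $G$ be the multigraph with $g_e$ copies $c$ of each $e$, each copy with resistance $\tilde p_c=\tilde p_e$. If $G$ did not connect some block, the indicator $\varphi$ of a component of $G$ properly inside it would have energy $0$ in $G$ but $\mathcal E(\varphi)>0$, against (7). So the components of $G$ are the blocks. Let $\chi=1_A-1_B$. Counting the weight of $Y$ inside a block from both sides shows that the block has as many vertices in $A$ as in $B$, so $\chi$ has sum $0$ on it. By (6), (7) and the substitution $\varphi=\frac2D\psi$,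
$$\min_{\operatorname{div}y=\chi}\sum_c\tilde p_cy_c^2\le\sup_\varphi\big[2\langle\chi,\varphi\rangle-\tfrac D2\mathcal E(\varphi)\big]=\tfrac2D\sup_\psi\big[2\langle\chi,\psi\rangle-\mathcal E(\psi)\big]\le\frac{2Q}D .$$
For the last inequality, the flow that sends $Y_{ab}$ from $a$ to $b$ has divergence $\chi$, so $2\langle\chi,\psi\rangle=\sum_e2Y_e\Delta_e\psi\le\sum_e\big(\tilde p_eY_e+\frac{Y_e}{\tilde p_e}(\Delta_e\psi)^2\big)=Q+\mathcal E(\psi)$.

**Step 2: round it.** Fix the minimizing $y$, and let $y'$ be an integral flow with divergence $\chi$ and $|y'_c|\le1+|y_c|$ (Fact C). Decompose $y'$ into cycles and unit paths from $A$ to $B$. Each $a\in A$ starts exactly one path and each $b\in B$ ends exactly one; this defines a bijection $\pi$, independent of $\varphi$. Bounding $|\varphi(a)-\varphi(\pi(a))|$ by the sum of $|\Delta_c\varphi|$ along the path, and then using Cauchy–Schwarz,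
$$\sum_a|\varphi(a)-\varphi(\pi(a))|\le\sum_c(1+|y_c|)|\Delta_c\varphi|\le\Big[\Big(\sum_c\tilde p_c\Big)^{1/2}+\Big(\sum_c\tilde p_cy_c^2\Big)^{1/2}\Big]\Big(\sum_c\frac{(\Delta_c\varphi)^2}{\tilde p_c}\Big)^{1/2}.$$
By (7) and Step 1 this is at most $[\sqrt{2DQ}+\sqrt{2Q/D}\,]\sqrt{2D\,\mathcal E(\varphi)}=(2D+2)\sqrt{Q\mathcal E(\varphi)}\le4D\sqrt{Q\mathcal E(\varphi)}$. $\square$

The rounding error is the "$1+$": one unit on every edge of $G$. If we rounded the flow $X$ itself on $\operatorname{supp}X$, it would cost $\sum_ep_e$ instead of $\sum_eX_ep_e$; for the uniform $X_{ab}=1/n$ this is a factor $n$. The integers $g_e$ thin out the graph so that the error is affordable.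

Can we apply Lemma 5 with $Y=X$ and $\tilde p=p$? Two things prevent this.

*Small cuts.* Take one block of the example in Section 2: $A=\{a_1,a_2\}$, $B=\{b_1,b_2\}$, weights $1-\varepsilon$ on $a_1b_1,a_2b_2$ and $\varepsilon>0$ on $a_1b_2,a_2b_1$, all $p_e=1$. For $\varphi=1_{\{a_1,b_1\}}$ we have $\mathcal E(\varphi)=2\varepsilon$, and the middle term of (7) is the integer $g_{a_1b_2}+g_{a_2b_1}$. It must be at least $D\varepsilon>0$, hence at least $1$, and at most $4D\varepsilon$. So $D\ge\frac1{4\varepsilon}$.

*Large leverage.* In suitable coordinates (Section 8) the form $\mathcal E$ is $\sum_eY_ew_e\otimes w_e=\mathrm{Id}$, with $\|w_e\|^2$ the effective resistance of $e$ divided by $\tilde p_e$. The tool that will produce the integers $g_e$ needs $\|w_e\|^2$ bounded. Let $Y_{ab}=1/n$ on $K_{n,n}$ with $n\ge2$, $p_e=1$ except $p_{e_0}=s$ on one edge. Then $e_0$ has conductance $\frac1{ns}$, and if $R'$ is the resistance between its ends through the other edges, $\|w_{e_0}\|^2=\frac1s\big(\frac1{ns}+\frac1{R'}\big)^{-1}=\big(\frac1n+\frac s{R'}\big)^{-1}\to n$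 as $s\to0$.

What helps is that Theorem 3 allows us to *replace* $(X,p)$ by another pair $(Y,\tilde p)$, as long as $Q\le\mathrm{const}\cdot\sum X_ep_e$ and $\mathcal E(\varphi)\le\mathrm{const}\cdot\sum\frac{X_e}{p_e}(\Delta_e\varphi)^2$. No lower bound on $\mathcal E$ is required. In the first example we may drop the two cross edges and reroute their weight inside $\{a_1,b_1\}$ and $\{a_2,b_2\}$. In the second we may raise $p_{e_0}$ to about its effective resistance, which changes $\sum Y_ep_e$ little because $Y_{e_0}=\frac1n$. Section 7 does the first in general, by splitting $V$ into blocks without small cuts. Raising the $p_e$ is affordable in general because, without small cuts, effective resistances are small on average; this is Proposition 7, and it rests on the inequality of the next section.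

## 5. A resistance inequality proved by eliminating vertices

In this section networks have no parallel edges; $c_{xy}$ is the conductance of the pair $xy$, with $c_{xy}=0$ if there is no edge. Put
$$D_z=\sum_wc_{zw}R(z,w),\qquad\kappa_z=2-D_z .$$
On the path with three vertices and unit conductances every edge has $R=1$, so $\kappa=1,0,1$ along the path. On the cycle with $N$ vertices and unit conductances every edge has $R=\frac{1\cdot(N-1)}{N}$, so $\kappa_z=2-\frac{2(N-1)}N=\frac2N$ everywhere.

**Lemma 6.** Let $u_1\ne u_0$ be vertices of a network, let $h$ be harmonic off $\{u_0,u_1\}$, $h(u_1)=1$, $h(u_0)=0$. Then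
$$\Theta:=\sum_{\{x,y\}}c_{xy}R(x,y)(h_x-h_y)^2\le1+\sum_w\kappa_wh_w(1-h_w).$$

For the triangle with unit conductances, $R=\frac23$ and $h=(1,0,\frac12)$; then $\Theta=\frac23(1+\frac14+\frac14)=1$, and the right side is $1+\frac23\cdot\frac14=\frac76$.

*Proof.* Induction on the number $N$ of vertices. For $N=2$, $c_{u_0u_1}R(u_0,u_1)=1$ and both sides are $1$. Let $N\ge3$ and pick a vertex $z\ne u_0,u_1$.

**Step 1: eliminate $z$.** Put $c_z=\sum_wc_{zw}$ and $\mu(w)=c_{zw}/c_z$, a probability measure on the neighbors of $z$. Delete $z$ and add $c_z\mu(w)\mu(w')$ to the conductance of each pair $w\neq w'$. Denote quantities of the new network by primes. For $\varphi$ on the remaining vertices extend it by $\bar\varphi(z)=\sum_w\mu(w)\varphi(w)$. Then $(L\bar\varphi)(z)=0$, and for $t\ne z$, since $c_{tz}=c_z\mu(t)$,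
$$(L\bar\varphi)(t)=\sum_{w\ne z}c_{tw}(\varphi_t-\varphi_w)+c_{tz}\sum_w\mu(w)(\varphi_t-\varphi_w)=(L'\varphi)(t).$$
Hence $h$ restricted to the new network is harmonic off $\{u_0,u_1\}$ (as $h$ is harmonic at $z$, it is the extension of its restriction). And if $L'\varphi=e_x-e_y$ then $L\bar\varphi=e_x-e_y$, so $R'(x,y)=\varphi_x-\varphi_y=R(x,y)$. The new network is connected, since any two neighbors of $z$ become adjacent.

**Step 2: vectors.** Let $x_w=(L^+)^{1/2}e_w$, $y_z=L^{1/2}e_z$, $\bar x=\sum_w\mu(w)x_w$. Then $R(w,w')=|x_w-x_{w'}|^2$. Since $L^{1/2}(L^+)^{1/2}$ is the projection orthogonal to constants, $\langle y_z,x_a-x_b\rangle=1_{a=z}-1_{b=z}$. Also $|y_z|^2=L_{zz}=c_z$. Finally $e_z-\sum_w\mu(w)e_w=Le_z/c_z$ gives $x_z-\bar x=y_z/c_z$.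

**Step 3: the change of $\kappa$.** We show $\kappa'_t=\kappa_t+\mu(t)\kappa_z$ for $t\ne z$. We have $x_t-\bar x=(x_t-x_z)+y_z/c_z$, so
$$|x_t-\bar x|^2=R(t,z)+\tfrac2{c_z}\langle x_t-x_z,y_z\rangle+\tfrac1{c_z}=R(t,z)-\tfrac1{c_z}.$$
Averaging over $t\sim\mu$ and using $\sum_w\mu(w)R(w,z)=D_z/c_z$ gives $\sum_w\mu(w)|x_w-\bar x|^2=\frac{D_z-1}{c_z}$. As $\bar x$ is the mean of the $x_w$,
$$\sum_w\mu(w)R(t,w)=|x_t-\bar x|^2+\sum_w\mu(w)|x_w-\bar x|^2=R(t,z)+\frac{D_z-2}{c_z}.$$
In $D'_t$ the edge $tz$ is lost and $c_{tz}\mu(w)$ is added on each pair $tw$ (the term $w=t$ is $0$), so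
$$D'_t=D_t-c_{tz}R(t,z)+c_{tz}\sum_w\mu(w)R(t,w)=D_t+\mu(t)(D_z-2).$$

**Step 4: the change of $\Theta$.** We show $\Theta\le\Theta'+\kappa_zm_2$, where $m_2$ is defined as follows. Put $a_w=x_w-x_z$, $\eta_w=h_w-h_z$, let $w,w'\sim\mu$ be independent with expectation $\mathbb E$, and write $a,\eta$ for $a_w,\eta_w$ and $a',\eta'$ for $a_{w'},\eta_{w'}$. By harmonicity at $z$, $\mathbb E\eta=0$. By Step 2, $\mathbb Ea=-y_z/c_z$ and $\langle a,y_z\rangle=-1$. Also $\mathbb E|a|^2=D_z/c_z$. Let $m_2=\mathbb E\eta^2$, $V=\mathbb E\,\eta a$. Expand $(|a|^2+|a'|^2-2\langle a,a'\rangle)(\eta^2+\eta'^2-2\eta\eta')$. The terms $|a|^2\eta^2,|a'|^2\eta'^2$ give $2\mathbb E|a|^2\eta^2$; the terms $|a|^2\eta'^2,|a'|^2\eta^2$ give $2\frac{D_z}{c_z}m_2$; the terms $-2|a|^2\eta\eta'$, $-2|a'|^2\eta\eta'$ vanish because $\mathbb E\eta=0$; the terms $-2\langle a,a'\rangle(\eta^2+\eta'^2)$ give $-4\langle\mathbb E\eta^2a,\mathbb Ea\rangle=\frac4{c_z}\mathbb E\eta^2\langle a,y_z\rangle=-\frac4{c_z}m_2$; and $4\langle a,a'\rangle\eta\eta'$ gives $4|V|^2$. So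
$$\mathbb E|a-a'|^2(\eta-\eta')^2=2\,\mathbb E|a|^2\eta^2+2\tfrac{D_z}{c_z}m_2-\tfrac4{c_z}m_2+4|V|^2 .$$
The edges at $z$ contributed $c_z\mathbb E|a|^2\eta^2$ to $\Theta$, and the added conductances contribute $\frac{c_z}2$ times the display to $\Theta'$ (each unordered pair is counted twice in $\mathbb E$). Hence $\Theta'=\Theta+(D_z-2)m_2+2c_z|V|^2=\Theta-\kappa_zm_2+2c_z|V|^2$, and the claim follows.

**Step 5: conclude.** Since $\mathbb Eh_w=h_z$ and $\mathbb Eh_w^2=h_z^2+m_2$, Step 3 gives
$$\sum_{w\ne z}\kappa'_wh_w(1-h_w)=\sum_{w\ne z}\kappa_wh_w(1-h_w)+\kappa_z\,(h_z-h_z^2-m_2)=\sum_w\kappa_wh_w(1-h_w)-\kappa_zm_2 .$$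
By the induction hypothesis for the new network, $\Theta\le\Theta'+\kappa_zm_2\le1+\sum_w\kappa_wh_w(1-h_w)$. $\square$

## 6. Without small cuts, effective resistance is small on average

Two more textbook facts. The spanning tree measure with weights $c_e$ gives a spanning tree $\tau$ a probability proportional to $\prod_{e\in\tau}c_e$.

**Fact E (Kirchhoff).** For this measure, $\Pr(e\in\tau)=c_eR(e)$, with $R(e)$ the effective resistance between the ends of $e$.

**Fact F (Edmonds).** For a connected graph on $N$ vertices, the convex hull of the indicator vectors $1_\tau$ of spanning trees is $\{x\ge0:\ x(E)=N-1,\ x(E[U])\le|U|-1\text{ for }2\le|U|<N\}$, where $E[U]$ is the set of edges inside $U$.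

**Proposition 7.** Let $Y$ be doubly stochastic on $A\times B$, seen as a weighted bipartite graph on $V=A\cup B$, with $Y(\delta W)\ge\frac14$ for every $\emptyset\ne W\subsetneq V$. Then for arbitrary resistances $r_e>0$ on $\operatorname{supp}Y$, with $R_r(e)$ the effective resistance between the ends of $e$,
$$\sum_eY_eR_r(e)\le12\sum_er_eY_e^2 .$$

Some cut hypothesis is needed. On the four-cycle of Section 4, give the two edges of weight $1-\varepsilon$ resistance $s$ and the cross edges resistance $1$. As $s\to0$, the cross edges have $R_r=\frac{1+2s}{2+2s}\to\frac12$, so the left side tends to $2\varepsilon\cdot\frac12=\varepsilon$, while the right side tends to $24\varepsilon^2$.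

*Proof.* The resistances $r$ are arbitrary, so we look for flows that do not depend on them: for each $j=ab\in\operatorname{supp}Y$ a unit flow $f_j$ from $a$ to $b$ with
$$\sum_jY_jf_j(e)^2\le12\,Y_e^2\quad\text{for every }e .\tag{8}$$
This suffices: by Thomson $R_r(j)\le\sum_er_ef_j(e)^2$; multiply by $Y_j$ and sum. The $f_j$ will come from a current flow for well-chosen conductances.

**Step 1: a blow-up with all cuts at least $1$.** Let $m=4$. On $\hat V=V\times[m]$ put weight $\hat Y=Y_{ab}/m$ on each edge $\{(a,k),(b,l)\}$ with $ab\in\operatorname{supp}Y$. All degrees are $\frac{m}{m}\sum_bY_{ab}=1$. Let $\hat N=|\hat V|$, and let $\hat E$ be the set of these edges. For $\emptyset\ne S\subsetneq\hat V$ let $x_w$ be the fraction of copies of $w$ that lie in $S$. The cut is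
$$\hat Y(\delta S)=m\sum_{ab}Y_{ab}\big(x_a(1-x_b)+(1-x_a)x_b\big).$$
If some $x_w\in(0,1)$, each edge $ww'$ contributes a convex combination of $x_w$ and $1-x_w$ times $mY_{ww'}$, so the edges at $w$ alone give at least $m\min(x_w,1-x_w)\ge1$. Otherwise the cut is $m\,Y(\delta W)\ge1$ for some nonempty proper $W$. In particular $(\hat V,\hat E)$ is connected.

**Step 2: a scaled copy of $\hat Y$ is a spanning tree marginal.** Let $\lambda=2(\hat N-1)/\hat N$ and $P=\lambda\hat Y$. Since $\hat Y(\hat E)=\hat N/2$, $P(\hat E)=\hat N-1$. For $2\le|U|<\hat N$, Step 1 gives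
$$P(\hat E[U])=\lambda\,\frac{|U|-\hat Y(\delta U)}2\le\Big(1-\frac1{\hat N}\Big)(|U|-1)<|U|-1 .$$
Also $P_e>0$ for all $e\in\hat E$. So all inequalities of Fact F are strict at $P$, and $P$ is in the relative interior of the spanning tree polytope. Consequently $P=\sum_\tau\alpha_\tau1_\tau$ with all $\alpha_\tau>0$ and $\sum\alpha_\tau=1$: with $q$ the average of all the $1_\tau$ and $\epsilon>0$ small, $P=\epsilon q+(1-\epsilon)P'$ with $P'$ still in the polytope.

**Step 3: conductances realizing $P$.** Consider the smooth convex function $\Phi(w)=\log\sum_\tau\exp\langle1_\tau-P,w\rangle$ on $\mathbb R^{\hat E}$. It is constant along the subspace $K=\{w:\langle1_\tau-P,w\rangle=0\ \forall\tau\}$. For $0\ne w\in K^\perp$ not all numbers $\langle1_\tau-P,w\rangle$ vanish, while $\sum_\tau\alpha_\tau\langle1_\tau-P,w\rangle=0$ with all $\alpha_\tau>0$; so the largest of them is positive. By compactness it is at least some $\gamma>0$ on the unit sphere of $K^\perp$, so $\Phi(w)\ge\gamma|w|$ on $K^\perp$, and $\Phi$ attains its minimum. There the gradient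 is $0$, which says that the spanning tree measure with $c_e=e^{w_e}$ satisfies $\Pr(e\in\tau)=P_e$. By Fact E,
$$P_e=c_eR_c(e)\quad(e\in\hat E),\qquad D_x=\sum_{e\ni x}P_e=\lambda,\qquad\kappa_x=2-\lambda=\frac2{\hat N}.$$

**Step 4: apply the resistance inequality.** For $e=u_1u_0\in\hat E$ let $h_e$ be the function of Lemma 6 for the conductances $c$. Since $h(1-h)\le\frac14$,
$$\sum_jP_j(\Delta_jh_e)^2\le1+\hat N\cdot\frac2{\hat N}\cdot\frac14=\frac32 .$$

**Step 5: current flows.** For an edge $j=ab\in\hat E$ let $i_j$ be the unit current flow from $a$ to $b$ in $(\hat V,c)$. On $e=u_1u_0$ it is $i_j(e)=c_e(e_{u_1}-e_{u_0})^\top L^+(e_a-e_b)$. The function $L^+(e_{u_1}-e_{u_0})$ is harmonic off the two poles, with potential difference $R_c(e)$ between them, so it is $R_c(e)h_e$ plus a constant. Hence $i_j(e)=c_eR_c(e)\Delta_jh_e=P_e\Delta_jh_e$, and by Step 4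
$$\sum_j\hat Y_ji_j(e)^2=\frac{P_e^2}\lambda\sum_jP_j(\Delta_jh_e)^2\le\frac32\cdot\frac{P_e^2}\lambda=\frac32\lambda\hat Y_e^2\le3\hat Y_e^2 .$$

**Step 6: project to $V$.** For $j=ab\in\operatorname{supp}Y$ let $f_j(e)=m^{-2}\sum_{\hat\jmath}\sum_{\hat e}i_{\hat\jmath}(\hat e)$, sums over the $m^2$ copies of $j$ and of $e$. Projecting a unit flow from a copy of $a$ to a copy of $b$ gives a unit flow from $a$ to $b$, and $f_j$ is an average of such flows. By Minkowski over $\hat e$, Cauchy–Schwarz over $\hat\jmath$, and $Y_j/m^2=\hat Y_{\hat\jmath}/m$,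
$$\Big(\sum_jY_jf_j(e)^2\Big)^{1/2}\le\sum_{\hat e}\Big(\sum_j\frac{Y_j}{m^2}\sum_{\hat\jmath}i_{\hat\jmath}(\hat e)^2\Big)^{1/2}=\sum_{\hat e}\Big(\frac1m\sum_{\hat\jmath}\hat Y_{\hat\jmath}\,i_{\hat\jmath}(\hat e)^2\Big)^{1/2}\le m^2\sqrt{\frac3m}\,\frac{Y_e}m=\sqrt{12}\,Y_e .$$
This is (8). $\square$

## 7. Splitting a coupling into balanced blocks without small cuts

Let $X$ be doubly stochastic on $A\times B$, $V=A\cup B$, and $G_X=(V,\operatorname{supp}X)$.

**Definition (routed coupling).** A routed coupling on $S\subseteq V$ is a finite family of labelled edges $k$, with ends $a_k\in A\cap S$, $b_k\in B\cap S$, weight $y_k>0$, and a walk in $G_X$ from $a_k$ to $b_k$ that traverses $e$ exactly $m_k(e)$ times, such that the total weight at every vertex of $S$ is $1$. Its load is $L(e)=\sum_ky_km_k(e)$. Its cuts are denoted $y(\delta W)$, $W\subseteq S$.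

The walk may leave $S$. The matrix $X$ with its own edges as walks is a routed coupling on $V$ with load $X_e$. On the four-cycle of Section 4, the edge $a_2b_2$ with weight $1-\varepsilon$ and its own walk, together with a second labelled edge $a_2b_2$ of weight $\varepsilon$ and walk $a_2,b_1,a_1,b_2$, is a routed coupling on $\{a_2,b_2\}$: the lost cross weight of $a_2$ and $b_2$ has been joined by a detour. Its load is $1-\varepsilon$ on $a_2b_2$ and $\varepsilon$ on the other three edges.

**Lemma 8.** There are a partition of $V$ into blocks and a routed coupling on each block such that in each block $y(\delta W)\ge\frac14$ for all nonempty proper $W$, and the total load of all these couplings is at most $12X_e$ for every $e$.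

*Proof.* We peel off a set $U$ with a small cut, cut it into blocks, and repair what remains. The loads are kept in balance by paying for the new blocks out of the load that the repaired coupling no longer uses.

Start with $S=V$ and $X$ itself. Given a routed coupling on $S$ with load $L$: if $y(\delta W)\ge\frac34$ for all nonempty proper $W\subset S$, make $S$ the last block and stop. Otherwise let $U\subsetneq S$ be inclusion-minimal nonempty with $\sigma:=y(\delta U)<\frac34$. Then
$$y(\delta W)\ge\tfrac34\qquad\text{for all }\emptyset\ne W\subsetneq U .\tag{9}$$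

**Step 1: small cuts are balanced.** For $W\subseteq S$ the degrees in $A\cap W$ sum to $|A\cap W|$ and those in $B\cap W$ to $|B\cap W|$, and edges inside $W$ count once in each sum. So $|A\cap W|-|B\cap W|$ is the weight leaving $W$ from $A\cap W$ minus the weight leaving from $B\cap W$, an integer of absolute value at most $y(\delta W)$. If $y(\delta W)<1$, then $|A\cap W|=|B\cap W|$ and both weights are $y(\delta W)/2$.

For $a\in A\cap U$ let $\mathrm{out}_a$, and for $b\in B\cap U$ let $\mathrm{in}_b$, be the weight of the edges from it to $S\setminus U$. By Step 1 both totals are $\sigma/2$. For $W\subseteq U$ let $I(W)$ be the weight of the edges between $W$ and $U\setminus W$, and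
$$\mathrm{dem}(W)=\sum_{a\in W}\mathrm{out}_a-\sum_{b\in W}\mathrm{in}_b,\qquad\mathrm{bd}(W)=\sum_{a\in W}\mathrm{out}_a+\sum_{b\in W}\mathrm{in}_b .$$
So $y(\delta W)=I(W)+\mathrm{bd}(W)$, $\mathrm{dem}(U)=0$ and $\mathrm{bd}(U)=\sigma$.

**Step 2: a flow inside $U$ that can carry the detours.** For $\emptyset\ne W\subsetneq U$, by (9),
$$I(W)\ge\tfrac34-\mathrm{bd}(W)>\sigma-\mathrm{bd}(W)=\mathrm{bd}(U\setminus W)\ge|\mathrm{dem}(U\setminus W)|=|\mathrm{dem}(W)| .$$
By Fact B there is a flow $f$ along the edges inside $U$ with supplies $\mathrm{out}_a$, demands $\mathrm{in}_b$ and $|f_k|\le y_k$. Call $\rho_k=|f_k|/y_k$ the congestion. Among all such $f$ choose one whose vector of congestions, sorted decreasingly, is lexicographically minimal. It exists: the set of such $f$ is compact and the sorted vector depends continuously on $f$, so one can minimize its entries one after another.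

**Step 3: every heavily congested edge lies in a congested directed cut.** We claim: if $\rho_k>\frac34$ and $f_k$ flows from $x$ to $y$, there is $W\subset U$ with $x\in W\not\ni y$ such that every edge joining $W$ to $U\setminus W$ carries flow from $W$ to $U\setminus W$ with congestion at least $\rho_k$.

For each edge inside $U$ with congestion $<\rho_k$ put arcs in both directions; for each edge with congestion $\ge\rho_k$ put only the arc opposite to its flow. Let $W$ be the set of vertices reachable from $x$.

Suppose $y\in W$, and let $\mathcal Q$ be a simple path of arcs from $x$ to $y$. It does not use $k$, whose only arc enters $x$. Push $\epsilon>0$ along $\mathcal Q$ and decrease $|f_k|$ by $\epsilon$; divergences are preserved. Let $H$ be the set of edges that had congestion $\ge\rho_k$, and $s=|H|$. For small $\epsilon$, no congestion in $H$ increases (such edges are used against their flow), that of $k$ drops below $\rho_k$, and edges outside $H$ stay below $\rho_k$. So the new flow is feasible; for every threshold $\vartheta\ge\rho_k$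 the number of edges with congestion $\ge\vartheta$ does not increase; and for $\vartheta=\rho_k$ it drops from $s$ to at most $s-1$. Let $o$ and $n$ be the old and new sorted vectors. If $n_i>o_i$ for some $i\le s$, then $\vartheta=n_i>o_i\ge\rho_k$ would be reached by at least $i$ new but at most $i-1$ old congestions, which is impossible. So $n_i\le o_i$ for $i\le s$, and $n_s<\rho_k\le o_s$. The new vector is lexicographically smaller, a contradiction.

So $y\notin W$. An edge joining $W$ to $U\setminus W$ has no arc leaving $W$. Hence its congestion is at least $\rho_k$, and its only arc enters $W$, so its flow leaves $W$. This proves the claim.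

**Step 4: cut $U$ along congested cuts.** Let $\mathcal W$ be the family of all $W\subseteq U$ such that each edge joining $W$ and $U\setminus W$ carries flow out of $W$ with congestion $>\frac34$. It contains $\emptyset$ and $U$. It is closed under intersections and unions, since an edge leaving $W_1\cap W_2$ or $W_1\cup W_2$ leaves $W_1$ or $W_2$, from the same end. Let $\emptyset=W_0\subsetneq W_1\subsetneq\dots\subsetneq W_r=U$ be a maximal chain in $\mathcal W$ and $R_i=W_i\setminus W_{i-1}$.

Every edge $k$ inside some $R_i$ has $\rho_k\le\frac34$. Otherwise let its flow go from $x$ to $y$ and take $W$ from Step 3; then $W\in\mathcal W$, and $W_{i-1}\cup(W\cap W_i)\in\mathcal W$ contains $x$ but not $y$, so it lies strictly between $W_{i-1}$ and $W_i$.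

Each $R_i$ has a small cut. The net flow of $f$ out of $W_i$ is $\mathrm{dem}(W_i)$, and all edges leaving $W_i$ inside $U$ carry flow outwards, so $\mathrm{dem}(W_i)\ge\frac34I(W_i)$. An edge leaving $R_i$ goes to $W_{i-1}$, to $U\setminus W_i$ or to $S\setminus U$. Therefore
$$y(\delta R_i)\le I(W_{i-1})+I(W_i)+\mathrm{bd}(R_i)\le\tfrac43\big(\mathrm{dem}(W_{i-1})+\mathrm{dem}(W_i)+\mathrm{bd}(R_i)\big)\le\tfrac43\sigma<1 .\tag{10}$$
The third inequality holds because $\mathrm{dem}(W_{i-1})\le\mathrm{bd}(W_{i-1})$ and $\mathrm{dem}(W_i)=-\mathrm{dem}(U\setminus W_i)\le\mathrm{bd}(U\setminus W_i)$, and $W_{i-1},R_i,U\setminus W_i$ partition $U$. By Step 1 each $R_i$ is balanced.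

**Step 5: a coupling on each $R=R_i$.** Let $o_a$ ($a\in A\cap R$) and $\iota_b$ ($b\in B\cap R$) be the weights of the edges to $S\setminus R$; both totals are $\frac12y(\delta R)$. For $\emptyset\ne W\subsetneq R$ let $I_R(W)$ be the weight of the edges between $W$ and $R\setminus W$. By (9), applied to $W$ and to $R\setminus W$, and (10),
$$I_R(W)=\tfrac12\big(y(\delta W)+y(\delta(R\setminus W))-y(\delta R)\big)\ge\tfrac12\big(\tfrac32-1\big)=\tfrac14,$$
while $\big|\sum_{a\in W}o_a-\sum_{b\in W}\iota_b\big|\le\frac12y(\delta R)<\frac12\le2I_R(W)$. By Fact B with capacities $2y_k$ there is a flow inside $R$ with supplies $o$ and demands $\iota$ using at most $2y_k$ on each edge. Decompose it into weighted paths from $A\cap R$ to $B\cap R$ and discard cycles (Fact C). Keep the edges inside $R$, and add one labelled edge per path, with the same ends, the weight of the path, and the concatenation of the walks of its edges, reversed where necessary. The degree of $a$ is $(1-o_a)+o_a=1$, and likewise for $b$, so this is a routed coupling on $R$. Its cuts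 are at least $I_R(W)\ge\frac14$. With $M_R(e)=\sum_{k\text{ inside }R}y_km_k(e)$, its load is at most $M_R(e)+2M_R(e)=3M_R(e)$. Make $R_1,\dots,R_r$ blocks.

**Step 6: a coupling on $S'=S\setminus U$.** Decompose $f$ into paths $\mathcal Q$ of weight $z_{\mathcal Q}$ from $a_{\mathcal Q}\in A\cap U$ to $b_{\mathcal Q}\in B\cap U$, discarding cycles. For each $\mathcal Q$, each edge $k'$ between some $a'\in A\cap S'$ and $b_{\mathcal Q}$, and each edge $k''$ between $a_{\mathcal Q}$ and some $b'\in B\cap S'$, introduce an edge $a'b'$ of weight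
$$z_{\mathcal Q}\cdot\frac{y_{k'}}{\mathrm{in}_{b_{\mathcal Q}}}\cdot\frac{y_{k''}}{\mathrm{out}_{a_{\mathcal Q}}}$$
whose walk follows $k'$, then $\mathcal Q$ reversed, then $k''$. Keep all edges inside $S'$ and drop the other old edges. (If $\sigma=0$, nothing is introduced.) The paths ending at $b$ have total weight $\mathrm{in}_b$, so the new edges through $k'$ have total weight $y_{k'}$; likewise the paths starting at $a$ have total weight $\mathrm{out}_a$, and the new edges through $k''$ have total weight $y_{k''}$. So all degrees in $S'$ remain $1$, and every boundary edge of $U$ is used exactly as much as before. An edge $k$ inside $U$ is used with total weight at most $|f_k|$. Since $|f_k|\le y_k$ always and $|f_k|\le\frac34y_k$ inside the $R_i$, the new load satisfies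
$$L'(e)\le L(e)-\sum_{k\text{ inside }U}(y_k-|f_k|)\,m_k(e)\le L(e)-\tfrac14\sum_iM_{R_i}(e).$$

**Step 7: add up.** By Steps 5 and 6 the blocks created have total load at most $3\sum_iM_{R_i}(e)\le12(L(e)-L'(e))$. Continue with $S'$, which is nonempty and smaller than $S$; the procedure ends. The last block has load equal to the final $L$. The sum telescopes, and the total load is at most $12X_e$. $\square$

On the four-cycle with $\varepsilon<\frac38$, choose $U=\{a_1,b_1\}$: $\sigma=2\varepsilon$, $f$ sends $\varepsilon$ along $a_1b_1$ with congestion $\frac\varepsilon{1-\varepsilon}\le\frac34$, there is one piece $R_1=U$, and Step 6 produces exactly the routed coupling on $\{a_2,b_2\}$ described after the definition.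

## 8. Bounded leverage, integer multiplicities, and the proof of Theorem 3

Let $X$ and $p$ be as in Theorem 3, $P=\sum_eX_ep_e$ and $E_X(\varphi)=\sum_e\frac{X_e}{p_e}(\Delta_e\varphi)^2$.

**Step 1: pass to good blocks.** Apply Lemma 8. For a labelled edge $k$ put $p_k=\sum_em_k(e)p_e>0$ and $\Delta_k\varphi=\varphi(a_k)-\varphi(b_k)$. By the bound on the load, $\sum_ky_kp_k\le12P$. By Cauchy–Schwarz along the walk,
$$\frac{(\Delta_k\varphi)^2}{p_k}\le\frac1{p_k}\Big(\sum_em_k(e)|\Delta_e\varphi|\Big)^2\le\sum_em_k(e)\frac{(\Delta_e\varphi)^2}{p_e},\qquad\text{so}\qquad\sum_ky_k\frac{(\Delta_k\varphi)^2}{p_k}\le12E_X(\varphi).$$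
Merge parallel edges inside each block: for $e=ab$ let $Y_e=\sum y_k$ and $p'_e=Y_e/\sum(y_k/p_k)$, sums over the labelled edges $k$ with ends $a,b$. Then
$$\sum_e\frac{Y_e}{p'_e}(\Delta_e\varphi)^2\le12E_X(\varphi),\qquad\sum_eY_ep'_e\le12P,\tag{11}$$
the second because $Y_e^2\le\sum\frac{y_k}{p_k}\sum y_kp_k$ gives $Y_ep'_e\le\sum y_kp_k$. On each block, $Y$ is doubly stochastic with all cuts at least $\frac14$. In particular blocks are balanced and connected by $\operatorname{supp}Y$.

**Step 2: raise $p'$ until it dominates effective resistance.** For positive $q=(q_e)$ on $\operatorname{supp}Y$ let $R_q(e)$ be the effective resistance between the ends of $e$ in its block, when each edge $f$ has resistance $q_f/Y_f$. Proposition 7 with $r_f=q_f/Y_f$, applied in each block, gives $\sum_eY_eR_q(e)\le12\sum_eY_eq_e$. Let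
$$p^{(0)}=p',\qquad p^{(i+1)}=p'+\tfrac1{24}R_{p^{(i)}} .$$
Clearly $p^{(1)}\ge p^{(0)}$, and by Rayleigh monotonicity $p^{(i)}\ge p^{(i-1)}$ implies $p^{(i+1)}\ge p^{(i)}$. So the sequence is nondecreasing. Moreover $\sum Yp^{(i+1)}\le\sum Yp'+\frac12\sum Yp^{(i)}$, hence $\sum Yp^{(i)}\le2\sum Yp'$ for all $i$ by induction. So the sequence converges to a finite limit $\tilde p\ge p'>0$. Effective resistances are continuous (rational) functions of the positive resistances on a fixed connected graph, so $\tilde p=p'+\frac1{24}R_{\tilde p}$. With (11) we obtain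
$$R_{\tilde p}(e)\le24\,\tilde p_e,\qquad Q:=\sum_eY_e\tilde p_e\le24P,\qquad\mathcal E(\varphi):=\sum_e\frac{Y_e}{\tilde p_e}(\Delta_e\varphi)^2\le12E_X(\varphi).\tag{12}$$

**Step 3: coordinates.** Let $\mathcal H$ be the space of functions on $V$ modulo functions constant on each block, with the inner product given by $\mathcal E$; it is positive definite because $\operatorname{supp}Y$ connects each block. Let $x_e\in\mathcal H$ represent the functional $\varphi\mapsto\Delta_e\varphi$, and $w_e=x_e/\sqrt{\tilde p_e}$. By the Dirichlet principle (the edge $e$ has resistance $\tilde p_e/Y_e$), $\|x_e\|^2=\sup_\varphi(\Delta_e\varphi)^2/\mathcal E(\varphi)=R_{\tilde p}(e)$, so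
$$\|w_e\|^2\le24,\qquad\sum_eY_e\,w_e\otimes w_e=\mathrm{Id},$$
the second because $\sum_eY_e\langle w_e,\varphi\rangle^2=\mathcal E(\varphi)$.

We now want integers in place of the $Y_e$. They come from halving a large multiset of vectors again and again.

**Fact G (Marcus–Spielman–Srivastava, Interlacing families II, Ann. of Math. 2015, Cor. 1.5).** If $\sum u_iu_i^*=I$ and $\|u_i\|^2\le\varepsilon$, the indices split into two parts, each satisfying $\|\sum_{i\in S}u_iu_i^*\|\le\big(\frac1{\sqrt2}+\sqrt\varepsilon\big)^2=\frac12+\sqrt{2\varepsilon}+\varepsilon$.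

**Lemma 9.** There are an absolute constant $D=2^{t_0}\ge1$ and integers $g_e\ge0$ with
$$\tfrac D2\,\mathrm{Id}\preceq\sum_eg_e\,w_e\otimes w_e\preceq2D\,\mathrm{Id}\qquad\text{and}\qquad\sum_eg_e\tilde p_e\le2DQ .$$

*Proof.* Put $\delta_t=\sqrt{96\cdot2^{-t}}+48\cdot2^{-t}$, and choose an integer $t_0\ge0$ with $\sum_{t>t_0}2\delta_t\le\frac14$; this is possible since the series converges, and $t_0$ is absolute.

*Start.* Take $T>t_0$ so large that $\lceil2^TY_e\rceil\le\frac98\,2^TY_e$ for all $e\in\operatorname{supp}Y$. Let the multiset $\mathcal G_T$ contain $\lceil2^TY_e\rceil$ copies of each $e$. For a multiset $\mathcal G_t$ write $S_t=\sum_{e\in\mathcal G_t}w_e\otimes w_e$. Then $2^T\mathrm{Id}\preceq S_T\preceq\frac98 2^T\mathrm{Id}$ and $\sum_{\mathcal G_T}\tilde p\le\frac98 2^TQ$.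

*Halving.* Given $\mathcal G_t$ with $t>t_0$ and $S_t\succeq\frac12 2^t\mathrm{Id}$, the vectors $u=S_t^{-1/2}w_e$ satisfy $\sum uu^*=\mathrm{Id}$ and $\|u\|^2\le24\cdot2\cdot2^{-t}=48\cdot2^{-t}$. By Fact G with $\varepsilon=48\cdot2^{-t}$, $\mathcal G_t$ splits into two parts whose sums of $w\otimes w$ are $\preceq(\frac12+\delta_t)S_t$, and hence, taking complements, also $\succeq(\frac12-\delta_t)S_t$. Let $\mathcal G_{t-1}$ be the part with the smaller $\sum\tilde p$. Then
$$(1-2\delta_t)\,2^{-t}S_t\preceq2^{-(t-1)}S_{t-1}\preceq(1+2\delta_t)\,2^{-t}S_t,\qquad\sum_{\mathcal G_{t-1}}\tilde p\le\frac12\sum_{\mathcal G_t}\tilde p .$$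

*Induction.* As long as $t\ge t_0$ this gives $2^{-t}S_t\succeq\prod_{t<s\le T}(1-2\delta_s)\,\mathrm{Id}\succeq\big(1-\sum_{s>t_0}2\delta_s\big)\mathrm{Id}\succeq\frac34\mathrm{Id}$, so the hypothesis of the next halving holds. Also $2^{-t}S_t\preceq\frac98e^{1/4}\mathrm{Id}\preceq2\,\mathrm{Id}$ and $\sum_{\mathcal G_t}\tilde p\le\frac98 2^tQ$. Stop at $t=t_0$, and let $g_e$ be the multiplicity of $e$ in $\mathcal G_{t_0}$. $\square$

**Step 4: proof of Theorem 3.** Since $\sum_eg_e\langle w_e,\varphi\rangle^2=\sum_eg_e(\Delta_e\varphi)^2/\tilde p_e$ and $\|\varphi\|^2=\mathcal E(\varphi)$, Lemma 9 is exactly condition (7) for the pair $(Y,\tilde p)$ and the blocks of Step 1. Lemma 5 gives a bijection $\pi:A\to B$ such that for all $\varphi$, by (12),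
$$\sum_a|\varphi(a)-\varphi(\pi(a))|\le4D\sqrt{Q\,\mathcal E(\varphi)}\le4D\sqrt{24\cdot12}\,\sqrt{P\,E_X(\varphi)}\le68D\sqrt{P\,E_X(\varphi)} .$$
So Theorem 3 holds with $C_*=68D$. With Section 3 this proves Theorem 2, with $C=8C_1+1$ and $C_1=\sqrt2\,C_*K_G$. $\blacksquare$

## 9. Rectangular matrices with independent row and column overlays

In Theorem 2 the same permutation had to serve rows and columns, and the symmetry of the matrices was used for that. If the two overlays are independent, symmetry is not needed, and two applications of row rounding suffice.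

**Theorem 10.** Let $M,M'$ be real $m\times n$ matrices and $X,X'$ doubly stochastic of orders $m,n$. Put
$$\eta=\sup_{T,S\in[0,1]}\Big|\sum_{i,u,j,w}\frac{X_{iu}}m\frac{X'_{jw}}nT_{iu}S_{jw}(M_{ij}-M'_{uw})\Big| ,$$
the supremum over all $T,S$ with entries in $[0,1]$. Then there are permutations $\pi\in S_m$, $\pi'\in S_n$ with
$$\frac1{mn}\max_{I\subseteq[m],\,J\subseteq[n]}\Big|\sum_{i\in I,\,j\in J}(M_{ij}-M'_{\pi(i)\pi'(j)})\Big|\le4C_1^2\,\eta .$$

*Proof.* **Step 1: rows.** As for (2), the sum in the definition of $\eta$ is at most $4\eta$ in absolute value for $T,S$ with values in $[-1,1]$. Apply Lemma 4 (order $m$) with $\Omega=\operatorname{supp}X'$, $\nu=X'/n$, $\alpha_i(j,w)=M_{ij}$, $\gamma_u(j,w)=M'_{uw}$, $\zeta=4\eta$. There is $\pi$ with $\frac1m\sum_i\big|\sum_{j,w}\frac{X'_{jw}}nS_{jw}(M_{ij}-M'_{\pi(i)w})\big|\le4C_1\eta$ for all $S$ with values in $[-1,1]$. Hence, for all $S$ and all $T:[m]\to[-1,1]$,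
$$\Big|\sum_{j,w}\frac{X'_{jw}}nS_{jw}\sum_i\frac1mT_i\,(M_{ij}-M'_{\pi(i)w})\Big|\le4C_1\eta .$$

**Step 2: columns.** This is the hypothesis of Lemma 4 for $X'$ (order $n$), with $\Omega=[m]$ uniform, $\alpha_j(i)=M_{ij}$, $\gamma_w(i)=M'_{\pi(i)w}$ and $\zeta=4C_1\eta$. It gives $\pi'$ with
$$\frac1n\sum_j\Big|\sum_i\frac1mT_i\,(M_{ij}-M'_{\pi(i)\pi'(j)})\Big|\le4C_1^2\eta\qquad\text{for all }T:[m]\to[-1,1].$$
Take $T=1_I$ and keep only the terms with $j\in J$. $\square$
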